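# The word problem of the Grigorchuk group in real time

## 1. A tempting "no", tried on small words

Let $G$ be a finitely generated group and $\Sigma$ a finite generating set closed under inversion. The word problem is the language
$$\mathrm{WP}(G,\Sigma)=\{w\in\Sigma^*: w=_G e\}.$$
Someone dictates a word letter by letter, and we must say whether the product is the identity. How fast we must say it is the subject of this lecture.

**Definition (real time).** A language is solvable in real time if a deterministic Turing machine with finitely many tapes decides it as follows: at each step the machine reads one input symbol, its input head moving only to the right, and as soon as the last symbol has been read it accepts or rejects. An input of length $n$ takes exactly $n$ steps.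

The machine cannot see how much input is left. So after every letter it must already be in a state that gives the right answer for the prefix read so far. Our work tapes are infinite in both directions, and work heads may stay put. We write $\varepsilon$ for the empty word, $|W|$ for the length of a word, and $|g|$ for the word length of a group element.

**Definition (the group).** Let $X=\{0,1\}$. The states $e,a,b,c,d$ of an automaton read a word over $X$ letter by letter. The arrow $s\xrightarrow{x|y}s'$ means that in state $s$, on reading $x$, the automaton outputs $y$ and passes to state $s'$:
$$\begin{aligned}
&e\xrightarrow{0|0}e, && a\xrightarrow{0|1}e, && b\xrightarrow{0|0}a, && c\xrightarrow{0|0}a, && d\xrightarrow{0|0}e,\\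
&e\xrightarrow{1|1}e, && a\xrightarrow{1|0}e, && b\xrightarrow{1|1}c, && c\xrightarrow{1|1}d, && d\xrightarrow{1|1}b.
\end{aligned}$$
Each state is a transformation of $X^*$. The Grigorchuk group $G$ is the group generated by the transformations $a,b,c,d$. They are involutions (checked below), so $\Sigma=\{a,b,c,d\}$ is closed under inversion.

It is known that a deterministic multi-tape machine solves this word problem in linear time. The question, from Ievgen Bondarenko, "The word problem and growth of groups", arXiv:2403.11148 (2024), is whether real time is possible.

A first guess is **no**. The natural algorithm splits a word into two words of about half the length, one for each half of the tree $X^*$, and recurses. It wants the complete word before it starts. A real-time machine gets a single step between two answers, and a word may become trivial at a moment that is hard to foresee. Let us test this guess. For that we need the language of sections.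

We let $G$ act on the right, $v^{gh}=(v^g)^h$. Under the other convention a word is replaced by its reversal, which represents the inverse element because the generators are involutions. So the word problem is the same language. For $g\in G$ and $v\in X^*$ the **section** $g|_v$ is defined by $(vu)^g=v^g\,u^{g|_v}$: it is what $g$ does below $v$. Sections of generators can be read off the automaton, and
$$(gh)|_v=g|_v\,h|_{v^g},\qquad g|_{vu}=(g|_v)|_u,\qquad g^{-1}|_{v^g}=(g|_v)^{-1}.\tag{1}$$
The first rule is the computation $(vu)^{gh}=(v^g\,u^{g|_v})^h=v^{gh}\,(u^{g|_v})^{h|_{v^g}}$, the second is immediate, and the third is the first with $h=g^{-1}$. In particular all sections of elements of $G$ lie in $G$. Let $\pi(g)\in\{0,1\}$ be the bit $0^g$. Then $x^g=x+\pi(g)$ mod $2$ for a letter $x$, and $\pi$ is a homomorphism to $\mathbb Z/2$. The element $g$ is determined by the triple $(\pi(g);g|_0,g|_1)$, and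
$$e=(0;e,e),\quad a=(1;e,e),\quad b=(0;a,c),\quad c=(0;a,d),\quad d=(0;e,b).\tag{2}$$

*The short relations.* Clearly $a^2=e$. By (1), $b^2=(0;a^2,c^2)$, $c^2=(0;a^2,d^2)$, $d^2=(0;e,b^2)$, so by induction on the length of the argument word all three act trivially. In the same way $bcd=(0;aa,cdb)$, $cdb=(0;aa,dbc)$, $dbc=(0;aa,bcd)$ act trivially. None of $b,c,d$ is trivial, since $a\ne e$ makes $b,c\neq e$, and then $d=(0;e,b)\ne e$. Hence $\{e,b,c,d\}$ is a Klein four-group: the product of two different letters among $b,c,d$ is the third.

*Test 1: only the letters $a,d$.* Follow the letter $0$ through $adad$: $a$ turns it into $1$, then $d$ contributes $d|_1=b$, then $a$ turns $1$ into $0$, then $d$ contributes $d|_0=e$. So $(adad)|_0=b$. Starting from $1$ one gets $e\cdot b=b$. Thus $(ad)^2=(0;b,b)\neq e$ and $(ad)^4=(0;b^2,b^2)=e$. The involutions $a,d$ have a product of order $4$, so they generate a dihedral group of order $8$, and a finite automaton with $8$ states answers after every letter.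

*Test 2: only $a,c$, or only $a,b$.* The same computation gives $(ac)^2=(0;da,ad)$, so $(ac)^8=e$, and $(ab)^2=(0;ca,ac)$, so $(ab)^{16}=e$. Again these are finite groups, and finite automata suffice.

*Test 3: finite automata for all of $G$.* Here the guess gains a point. If $u\ne_Gu'$, an automaton for $\mathrm{WP}$ must be in different states after $u$ and after $u'$, because followed by the word $u^{-1}$ one input is trivial and the other is not. And $G$ is infinite: the elements $b,c,d,aba,aca,ada$ lie in the kernel of $\pi$ and have sections $a,a,e,c,d,b$ at $0$. So $g\mapsto g|_0$ maps $\ker\pi$, a subgroup of index $2$, onto $G$, which is impossible for a finite group. The memory has to grow.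

*Test 4: keep only the short relations.* In the free product of $\{e,a\}$ and $\{e,b,c,d\}$ one keeps the reduced word on a stack. A new letter cancels with the top, merges with it, or is put on top, and the word is trivial exactly when the stack is empty. This is a constant amount of work per letter, although the memory is unbounded. For $G$ the same device fails at length $8$: the word $adadadad$ is reduced, the stack is full, and the word is trivial.

So the guess fails in every easy case, and what remains is a tension: long reduced words can be trivial, and we must know at once. The guess turns out to be wrong.

**Theorem 1.** For the Grigorchuk group $G$, the language $\mathrm{WP}(G,\{a,b,c,d\})$ is decided by a deterministic multi-tape Turing machine in real time.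

We prove this in Sections 2–7, extend it to a class of groups (Theorem 2), and then look at the space that is needed (Theorem 3).

## 2. Halving, and the depth of an element

Let $N=\{e,a,b,c,d\}$, the set of elements of length at most $1$. By (2) it is closed under sections, and it is closed under inverses.

A word is *reduced* if it has no factor $aa$ and no two adjacent letters from $\{b,c,d\}$. So it alternates between $a$ and $\{b,c,d\}$. Every word is reduced by $aa\to\varepsilon$, $xx\to\varepsilon$, $xy\to z$ for $\{x,y,z\}=\{b,c,d\}$, in one left-to-right pass with a stack, in constant time per letter. Geodesic words are reduced, since each of these rules shortens.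

For a word $W=s_1\dots s_n$ and $x\in X$ put $x_1=x$, $x_{i+1}=x_i^{s_i}$, and let $W@x$ be the concatenation of the $s_i|_{x_i}$ with the letters $e$ dropped. By (1) it represents $W|_x$. For example $abab@0=ca$ and $abab@1=ac$.

The letter $a$ contributes nothing to $W@x$. If $W$ is reduced, it has at most $(|W|+1)/2$ letters different from $a$, so $|W@x|\le(|W|+1)/2$. Apply this to a geodesic word. Since $t\mapsto(t+1)/2$ halves $t-1$, we get
$$|g|_x|\le\frac{|g|+1}2,\qquad |g|_v|\le1+\frac{|g|-1}{2^j}\quad\text{for }|v|=j.\tag{3}$$

**Definition (depth).** $D(g)=\min\{k\ge 0: g|_v\in N\text{ for all }v\in X^k\}$.

By (3) this is finite, and since $N$ is closed under sections the condition holds at every level $\ge D(g)$. For example $D(e)=D(b)=0$. The element $ab=(1;c,a)$ is not in the list (2), so $ab\notin N$ and $D(ab)=1$.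

**Lemma 1.** (i) If $|g|\le2^k$, then $D(g)\le k$. (ii) $D(g^{-1})=D(g)$ and $D(gh)\le\max(D(g),D(h))+1$. (iii) If $D(h)=k\ge2$ and $w$ is a word with $|w|\le2^{k-2}$, then $D(hw)\ge k-1$; in particular $hw\ne e$.

*Proof.* (i) For $|v|=k$, (3) gives $|g|_v|\le1+(2^k-1)/2^k<2$, so $g|_v\in N$.

(ii) By (1), $g^{-1}|_{v^g}=(g|_v)^{-1}$. As $v$ runs through a level so does $v^g$, and $N$ is closed under inverses. This gives the first claim. For the second let $k=\max(D(g),D(h))$ and $|v|=k$. Then $(gh)|_v=g|_v\,h|_{v^g}$ is a product of two elements of $N$, so it has length at most $2$. By (3) its sections at letters have length at most $3/2$, hence at most $1$.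

(iii) Suppose $D(hw)\le k-2$. By (i) and (ii), $D(w^{-1})\le k-2$. Then $D(h)=D(hw\cdot w^{-1})\le k-1$, a contradiction. Finally $k-1\ge1>0=D(e)$. $\square$

Part (iii) will rescue us: an element of depth $k$ needs more than $2^{k-2}$ further letters before it can become trivial.

## 3. Where letter-by-letter updating stops

Depth suggests how to store an element.

**Definition (portrait).** Let $D(h)=k$. The portrait of $h$ consists of the bits $\beta_h(v)=\pi(h|_v)$ for $|v|<k$ and the labels $h|_v\in N$ for $|v|=k$.

It determines $h$, since a triple $(\pi(g);g|_0,g|_1)$ determines $g$: climb from level $k$ to the root. For example, $ab$ has the bit $1$ at the root and labels $c,a$ at level $1$. The element $e$ has depth $0$, no bits, and the single label $e$. It is the only element with this portrait, so a stored portrait shows at once whether the element is trivial.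

The obvious plan is to keep the portrait of the current prefix and to update it after every letter. Suppose the current element is $h$ with $D(h)=k$ and the next letter is $b$. By (1),
$$(hb)|_v=h|_v\; b|_{v^h}.$$
Take the vertex $v$ at level $k$ with $v^h=11\cdots1$. The section of $b$ at $1^k$ is one of $b,c,d$, so it is not trivial and $h|_v$ changes. To find and change it, the update has to walk down the path to $v$, reading $k$ bits. There are only finitely many portraits of each depth and $G$ is infinite, so $k$ is unbounded. No constant number of steps per letter suffices for this procedure.

Working in batches repairs the average. Let letters wait in a queue and multiply $h$ by the whole queue at once. If this costs a constant times $2^k$ and the queue has about $2^k$ letters, each letter costs a constant on average. But answers are due while the batch is being processed, when the stored portrait is out of date.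

Lemma 1(iii) removes this difficulty. While the machine is busy for at most a small multiple of $2^k$ letters, the current element differs from $h$ by a word shorter than $2^{k-2}$, so it is not $e$, and answering "reject" is **correct**. When the batch is done, the new depth is at least $k-1$, so the next batch again has room. Two things remain to be done: multiply a portrait by a word in time $O(2^k)$, and check that the queue stays under control.

## 4. A weight that shrinks under sections

To multiply $h$ by $w$ we must compute sections of $w$ at all vertices up to level $k$. The cost is the total length of the words that occur. Count this with plain length first. A reduced $W$ has at most $(|W|+1)/2$ letters other than $a$, each giving at most two letters, so $|W@0|+|W@1|\le|W|+1$. This estimate does not shrink from level to level, and indeed $abab$ has sections $ca$ and $ac$ of total length $4$. Over $k$ levels, with $|w|$ about $2^k$, it gives a bound of order $k2^k$. That is too much: for large $k$, a batch with this bound on its running time is not guaranteed to end within $2^{k-2}$ letters. A weight does better.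

**Lemma 2.** Give words the additive weight $\Phi$ with $\Phi(a)=3$, $\Phi(b)=5$, $\Phi(c)=4$, $\Phi(d)=3$. Reduction never increases $\Phi$, and for reduced $W$
$$\Phi(W@0)+\Phi(W@1)\le\tfrac78\big(\Phi(W)+3\big).\tag{4}$$

*Proof.* Each of $5,4,3$ is at most the sum of the other two, so replacing $xy$ by $z$ does not increase $\Phi$; cancellations only decrease it.

Start with the letters $0$ and $1$. At every position of $W$ the two current letters are different, since every generator permutes $\{0,1\}$. So each occurrence of a letter $s$ contributes both $s|_0$ and $s|_1$ to the left side. By (2):

* $b$ contributes $a$ and $c$, of weight $7=\frac78\cdot8=\frac78(3+\Phi(b))$;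
* $c$ contributes $a$ and $d$, of weight $6\le\frac78\cdot7=\frac78(3+\Phi(c))$;
* $d$ contributes $b$, of weight $5\le\frac78\cdot6=\frac78(3+\Phi(d))$;
* $a$ contributes nothing.

The left side is therefore at most $\frac78\sum(3+\Phi(s))$, the sum running over the letters $s\ne a$ of $W$. In a reduced word there are at most $1+\#_a(W)$ such letters, and $\Phi(a)=3$. So the sum is at most $3+3\,\#_a(W)+\sum_{s\neq a}\Phi(s)=\Phi(W)+3$. $\square$

For $W=abab$: $\Phi(W)=16$, while $\Phi(ca)+\Phi(ac)=14\le\frac78\cdot19$. The proof pairs each non-$a$ letter with a neighboring $a$ and compares $a$-plus-letter before with what the letter leaves behind.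

## 5. Multiplying a portrait by a whole word

The portrait of $h$ is stored on two tapes. The *bit tape* has the bits level by level, lexicographically within a level, with level separators. The *label tape* has the $2^k$ labels in lexicographic order.

**Proposition 3.** There are an integer $A\geq 1$ and a multi-tape procedure UPDATE which, given the portrait of $h$ with $D(h)=k$ and a word $w$ with $|w|\le2^k$, replaces it by the portrait of $hw$ in at most $A2^k$ steps, including rewinding all heads and erasing auxiliary tapes.

*Proof.* **Step 1: which words to compute.** This step reduces the multiplication to sections of $w$. By (1), $(hw)|_v=h|_v\;w|_{v^h}$. So for $|v|\le k$ we want a reduced word $W_v$ representing $w|_{v^h}$. Let $W_\varepsilon$ be the reduction of $w$ and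
$$W_{vx}=\text{the reduction of }W_v@(x+\beta_h(v)).\tag{5}$$
This is correct: $(vx)^h=v^h\,x^{h|_v}$ and $x^{h|_v}=x+\beta_h(v)$, so $w|_{(vx)^h}=(w|_{v^h})|_{x+\beta_h(v)}$.

**Step 2: going down.** This step computes the words and the new bits above level $k$. For $j=0,1,\dots,k-1$ make a pass. At its start a word tape contains the $W_v$ with $|v|=j$, in lexicographic order, with separators. For each $v$ in turn, read $\beta_h(v)$ from the bit tape, where it is the next bit, and scan $W_v$ once. During the scan the control follows the current letter for each of the two starting letters and pushes the resulting letters on two stack tapes, reducing on the fly; so at the end these hold $W_{v0}$ and $W_{v1}$. Append both to the word tape for level $j+1$ and clear the stacks. Then write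
$$\beta_{hw}(v)=\beta_h(v)+\#_a(W_v)\bmod2$$
on a new bit tape. This is right because $\pi$ is a homomorphism, $(hw)|_v=h|_v\,w|_{v^h}$, and $\pi$ is $1$ on $a$ and $0$ on $b,c,d$. After the pass, erase the old word tape and let the two word tapes exchange roles.

**Step 3: level $k$.** This step brings in the labels. As in (3), the word lengths satisfy $|W_v|\le1+(|w|-1)/2^k<2$ for $|v|=k$, so $W_v$ is empty or a letter and represents some $t\in N$. Read $s=h|_v\in N$ from the label tape. Then $p=st=(hw)|_v$ has length at most $2$, so its sections at letters have length at most $3/2$ by (3) and lie in $N$. From a finite table write the bit $\pi(p)$ for level $k$ and the labels $p|_0,p|_1$ for level $k+1$. Now we have the bits of $hw$ at all levels $\le k$ and its labels at level $k+1$.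

**Step 4: collapsing.** This step finds the true depth of $hw$, which may be smaller than $k+1$. Suppose the labels are at level $m\ge1$. Scan the label tape and the last block of the bit tape in parallel. For each $v$ with $|v|=m-1$ look up whether $(\beta_{hw}(v);(hw)|_{v0},(hw)|_{v1})$ is one of the five triples in (2). Since a triple determines the element, this happens exactly if $(hw)|_v\in N$, and the triple tells which element it is; write it on a spare tape. If the look-up succeeds for every $v$, the spare tape becomes the label tape, the last bit block is deleted, and we repeat with $m-1$ as long as $m-1\ge1$. If it fails for some $v$, erase the spare tape and stop. At the end $m=D(hw)$, because the condition defining depth, once true at a level, is true at all deeper levels.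

**Step 5: time.** We bound the total weight. Let $\Phi_j=\sum_{|v|=j}\Phi(W_v)$. In (5), as $x$ runs over $\{0,1\}$ so does $x+\beta_h(v)$. So Lemma 2, summed over the $2^j$ vertices of level $j$, gives $\Phi_{j+1}\le\frac78(\Phi_j+3\cdot2^j)$, and $\Phi_0\le5|w|$. Hence
$$\Phi_j\le\big(\tfrac78\big)^j5|w|+3\sum_{i<j}\big(\tfrac78\big)^{j-i}2^i\le\big(\tfrac78\big)^j5|w|+3\cdot2^j,\qquad\sum_{j\le k}\Phi_j\le40|w|+6\cdot2^k.\tag{6}$$
The initial reduction of $w$ costs $O(|w|+1)$. Since every letter has weight at least $3$, pass $j$ costs $O(\Phi_j+2^j)$, including clearing and copying. Level $k$ costs $O(2^k)$, as $\Phi_k=O(|w|+2^k)$, and collapsing costs $O\big(\sum_{m\le k+1}2^m\big)=O(2^k)$. Final rewinding and erasing cost no more than the work already done, up to a constant factor, plus $O(2^k+|w|)$ for the input. With $|w|\le2^k$ the total is at most $A2^k$ for a suitable integer $A$. $\square$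

*A run by hand.* Let $h=ab$, so $k=1$, with bit $1$ and labels $c,a$. Let $w=ad$. Then $W_0=ad@1=\varepsilon$ and $W_1=ad@0=b$. The new root bit is $1+1=0$. At level $1$: for $v=0$, $p=c\cdot e=c$, with bit $0$ and labels $a,d$; for $v=1$, $p=a\cdot b=ab$, with bit $1$ and labels $c,a$. Collapsing level $2$ fails at $v=1$, since $(1;c,a)$ is not in (2). So $D(abad)=2$, with bits $0$ and $0,1$, and labels $a,d,c,a$.

## 6. Rounds, slots and a queue

We now build a machine $\mathcal M$ with constant delay: it may do a bounded number of steps per letter. Let $S=64A$. The machine works in *slots*. In each slot it reads one input letter, appends it to a queue tape, performs at most $S$ steps of background computation, and accepts or rejects the prefix read so far.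

Slots are grouped into *rounds*. At the start of a round $\mathcal M$ has the portrait of some $h$, $D(h)=k$, and a queue $w$, such that $hw$ is the value of the prefix read so far. In the first slot of the round the letter $x_1$ is appended to $w$, and UPDATE is started on $h$ and $wx_1$. The letters $x_2,x_3,\dots$ read in later slots of the round go to a second queue tape, empty at first. The round ends with the slot in which UPDATE finishes, say the $r$-th; any remaining background steps of that slot are left unused. The next round starts with
$$h'=hwx_1,\qquad k'=D(h'),\qquad w'=x_2\cdots x_r,$$
and the two queue tapes exchange roles (UPDATE has erased the first). Initially $h=e$, $k=0$, $w=\varepsilon$.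

At the end of a slot $\mathcal M$ accepts if and only if UPDATE finished in this slot, the new queue is empty, and the new portrait has depth $0$ with label $e$. The empty input is accepted.

Put $L(k)=\max(1,2^{k-6})$.

**Claim 4.** At the start of each round: (a) $|w|\le2L(k)-1$; (b) $w=\varepsilon$ if $k\le5$. Every round has at most $L(k)$ slots, and all answers are correct.

*Proof.* **Step 1: the length of a round.** We check that UPDATE may be applied and count its slots. Initially (a) and (b) hold. Assume them at the start of a round. If $k\le5$, then $|wx_1|=1$; if $k=6$, then $|wx_1|\le2$; if $k\ge7$, then $|wx_1|\le2\cdot2^{k-6}=2^{k-5}$. In all cases $|wx_1|\le2^k$. So UPDATE takes at most $A2^k\le64A\,L(k)=S\,L(k)$ steps, hence at most $L(k)$ slots.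

**Step 2: $k\le6$.** Small depths are answered exactly. The round has one slot, $w'=\varepsilon$, and $h'$ is the value of the prefix read. The machine accepts exactly if $h'=e$, so the answer is correct, and (a), (b) hold for the next round.

**Step 3: $k\ge7$.** Here we use that depth cannot collapse. After the $i$-th slot of the round, $1\le i\le r\le2^{k-6}$, the prefix has the value $hwx_1\cdots x_i$, and
$$|wx_1\cdots x_i|\le(2^{k-5}-1)+2^{k-6}<2^{k-2}.$$
By Lemma 1(iii) this value is not $e$, so "reject" is correct in every slot of the round. The machine does reject: before the last slot UPDATE has not finished, and in the last slot the new depth is $k'=D(hwx_1)\ge k-1\ge6$, again by Lemma 1(iii). For the next round, (b) is vacuous because $k'\ge6$. For (a), note that $2L(k')\ge2\cdot2^{k-7}=L(k)$, so $|w'|=r-1\le L(k)-1\le2L(k')-1$. $\square$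

For instance, at $k=7$ the queue has at most $3$ letters, the round at most $2$ slots, and the stored $h$ is at most $5$ letters behind, while Lemma 1(iii) allows $2^5=32$.

## 7. From constant delay to one step per letter

What remains is to squeeze a slot into a single step. This is classical (Hartmanis–Stearns 1965; Rosenberg 1967); here is a proof.

**Lemma 5.** If an online machine $\mathcal M$ performs, after reading each letter, at most $S$ work steps and then announces its decision, there is a real-time machine deciding the same language.

*Proof.* **Step 1: stacks with one step per operation.** This step builds the storage. We keep a stack, conceptually with infinitely many blanks below, on one tape, using the finite control for its top. In *mode 1* the control holds the top entry, the scanned cell holds the second entry, and the cells to its left hold the following ones. In *mode 2* the control holds the two top entries, the content of the scanned cell is irrelevant, and the cells to its left hold the third entry, the fourth, and so on. The operations are: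

* Pop in mode 1: return the top; the scanned symbol becomes the top; move left; stay in mode 1.
* Push $s$ in mode 1 with top $t$: the control holds $(s,t)$; move right; go to mode 2.
* Push $s'$ in mode 2 with $(s,t)$: write $t$; move right; the control holds $(s',s)$; stay in mode 2.
* Pop in mode 2 with $(s,t)$: return $s$; the control holds $t$; move left; go to mode 1.

Each takes one step. To check: after a pop in mode 1 the new scanned cell holds the old third entry, which is now the second. After a push in mode 1 the cell left of the head holds the old second entry, now the third. After a push in mode 2 the cell left of the head holds $t$, now the third. After a pop in mode 2 the scanned cell holds the old third entry, now the second. Each push moves the head right and each pop moves it left, so the head's position is the number of pushes minus the number of pops. Initially all cells are blank, the control holds a blank, and the mode is 1.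

**Step 2: blocks.** This step makes a whole slot visible to the control. Divide each work tape of $\mathcal M$ into blocks of $S$ cells. When the head is in block $i$, the control of the new machine $\mathcal M'$ holds the contents of blocks $i-1,i,i+1$ and the head position. Blocks $i-2,i-3,\dots$ are on a left stack with $i-2$ on top, and blocks $i+2,i+3,\dots$ are on a right stack with $i+2$ on top. Entries of the stacks are block contents, from a finite alphabet. If finitely many cells of $\mathcal M$ are not blank at the start, this finite information is put into the initial state of $\mathcal M'$: we let the first blocks be those around the start cell, and enlarge $S$ if necessary.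

**Step 3: one step per slot.** In one step $\mathcal M'$ reads an input letter and computes in its transition function the effect of the whole slot of $\mathcal M$. A head moves at most $S$ cells in the slot, so it stays within the three blocks that the control knows. If it ends in block $i$, nothing is moved between control and stacks. If it ends in block $i+1$, push block $i-1$ on the left stack and pop block $i+2$ from the right stack; symmetrically if it ends in block $i-1$. All stacks for all tapes are on separate tapes of $\mathcal M'$, so this is a single step. The new state records the decision of $\mathcal M$, and the initial state its decision on $\varepsilon$. $\square$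

*Proof of Theorem 1.* In the machine of Section 6 a slot, including appending the letter and the bookkeeping, takes $S+O(1)$ steps. By Claim 4 all its answers are correct. Apply Lemma 5. $\blacksquare$

## 8. Groups whose sections shrink in total

Which properties of $G$ did we use? Part of the argument, the halving (3), is special: every single section is about half as long, and the tree is binary. The inequality (4) bounds only the sum over both sections, but it suffices.

Recall that in $G\wr\mathrm{Sym}(q)$ the elements are $(g_1,\dots,g_q;\sigma)$. With permutations acting on the right, the product of $(g_x;\sigma)$ and $(h_x;\tau)$ has the entries $g_x\,h_{x^\sigma}$ and the permutation $\sigma\tau$. Let $X=\{1,\dots,q\}$. Given a homomorphism $\psi:G\to G\wr\mathrm{Sym}(q)$, $g\mapsto(g|_1,\dots,g|_q;\sigma_g)$, we define recursively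
$$g|_{xv}=(g|_x)|_v,\qquad (xv)^g=x^{\sigma_g}\,v^{g|_x},$$
with $g|_\varepsilon=g$ and $\varepsilon^g=\varepsilon$. The rules (1) hold: from $(gh)|_x=g|_x\,h|_{x^{\sigma_g}}$ and induction,
$$(gh)|_{xv}=\big(g|_x\,h|_{x^g}\big)|_v=g|_{xv}\;(h|_{x^g})|_{v^{g|_x}}=g|_{xv}\;h|_{(xv)^g},$$
and similarly $(xv)^{gh}=x^{gh}\,v^{g|_x h|_{x^g}}=((xv)^g)^h$. Since $e|_v=e$, the rule for inverses follows as before. Each $g$ permutes each $X^j$.

**Theorem 2.** Let $G$ be a finitely generated group with an injective homomorphism $\psi:G\to G\wr\mathrm{Sym}(q)$, $g\mapsto(g|_1,\dots,g|_q;\sigma_g)$, such that for some $\ell\ge1$, $\eta<1$, $C\ge0$ one has $\sum_{v\in X^\ell}|g|_v|\le\eta|g|+C$ for all $g\in G$, where $X=\{1,\dots,q\}$. Then the word problem of $G$ is solvable in real time for every finite inverse-closed generating set.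

Two examples. For the Grigorchuk group take (2) as $\psi$. Apply (6) to a geodesic word for $g$ with the identity in the role of $h$; the recursion behind (6) works at every level. As each letter has weight at least $3$, we get $\sum_{|v|=j}|g|_v|\le\frac53(\frac78)^j|g|+2^j$, so the hypothesis holds with $\ell=4$, $\eta=0.98$, $C=16$, because $\frac53(\frac78)^4=\frac{12005}{12288}<0.98$. Second, let $G$ be finite and $\psi(g)=(g,g;1)$. The hypothesis holds with $\ell=1$, $\eta=0$ and $C$ twice the maximal length, and $G$ acts trivially on $X^*$. So the action on $X^*$ need not be faithful, and the proof must use only that $\psi$ is injective.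

The full tree of depth $D(h)$ will not do now. The hypothesis allows one section to carry nearly all of $\eta|g|$, so it bounds the depth only by a multiple of $\log|g|$ that may be large, and the resulting bound on the size of a full tree need not be linear in $|g|$. We cut the tree off where the sections become short, and we measure an element by the number of nodes that survive. First we normalize.

**Step 1: $\ell=1$ and the given generating set.** This step puts the hypothesis into a convenient form. We may assume $\eta\ge0$. The $\ell$-th iterate $g\mapsto\big((g|_v)_{v\in X^\ell};\ \text{the action on }X^\ell\big)$ is a homomorphism by (1). It is injective: the action on $X^\ell$ determines all $\sigma_{g|_u}$ with $|u|<\ell$, and together with the sections at level $\ell$ these determine $g$, climbing up with the injectivity of $\psi$. Over the alphabet $X^\ell$ the hypothesis has $\ell=1$. So let $\ell=1$. Iterating, with $C_1=C$ and $C_{r+1}=\eta C_r+Cq^r$, gives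
$$\sum_{|v|=r}|g|_v|\le\eta^r|g|+C_r .$$
Let $\Sigma$ be the given generating set, and let $\kappa\ge1$ be such that $\kappa^{-1}|\cdot|_\Sigma\le|\cdot|\le\kappa|\cdot|_\Sigma$. Then $\sum_{|v|=r}|g|_v|_\Sigma\le\kappa^2\eta^r|g|_\Sigma+\kappa C_r$. Choose $r$ with $\kappa^2\eta^r<1$ and pass to the alphabet $X^r$. After renaming we have
$$\sum_{x\in X}|g|_x|\le\eta|g|+C\quad\text{for all }g\in G,\tag{7}$$
with $0\le\eta<1$ and $C\ge0$, for the length with respect to $\Sigma$.

**Step 2: constants.** These separate long elements from short ones. Choose an integer $B\ge1$ with $\eta'=\eta+C/B<1$, put $C'=\eta B+C$, and choose an integer $R\ge1$ with $\theta=\eta'+C'/R<1$. Then $\theta R=\eta'R+C'\ge\eta R+C$. Hence $\eta R+C\le\theta R<R$ and $C/(1-\eta)<R$. Also $\eta+C/R\le\theta$. Let $F=\{g:|g|\le R\}$, a finite set, and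
$$\mathrm{Int}(g)=\{v\in X^*:|g|_v|>R\},\qquad I(g)=\#\mathrm{Int}(g).$$

The number $I(g)$ takes over the role of $2^{D(g)}$.

**Lemma 6.** (a) $F$ is closed under sections, so $\mathrm{Int}(g)$ is prefix-closed. (b) $I(g)\le K|g|$ with $K=1/(R(1-\theta))$. (c) $I(g^{-1})=I(g)$ and $I(gh)\le M\,(I(g)+I(h)+1)$ for a constant $M$. (d) With $\delta=1/(4MK)$: if $I(h)\ge4M$ and $w$ is a word with $|w|\le\delta I(h)$, then $I(hw)\ge I(h)/(2M)>0$; in particular $hw\ne e$.

*Proof.* (a) If $|g|\le R$, then $|g|_x|\le\eta R+C\le R$ by (7). So if a prefix of $v$ is not in $\mathrm{Int}(g)$, neither is $v$.

(b) Let $n_j=\sum|g|_v|$ over $v\in\mathrm{Int}(g)$ with $|v|=j$. By (a), the words of length $j+1$ in $\mathrm{Int}(g)$ extend words of length $j$ in $\mathrm{Int}(g)$, and for these $C\le(C/R)|g|_v|$. By (7),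
$$n_{j+1}\le\sum_{v\in\mathrm{Int}(g),\,|v|=j}(\eta|g|_v|+C)\le\Big(\eta+\frac CR\Big)n_j\le\theta n_j .$$
Each term of each $n_j$ exceeds $R$, so $R\,I(g)\le\sum_jn_j\le|g|/(1-\theta)$.

(c) Since $g^{-1}|_{v^g}=(g|_v)^{-1}$ and $\Sigma$ is inverse-closed, $v\mapsto v^g$ is a bijection from $\mathrm{Int}(g)$ to $\mathrm{Int}(g^{-1})$. For the second claim, the map $t\mapsto\eta t+C$ is nondecreasing and its iterates from $2R$ converge to $C/(1-\eta)<R$. So there is an $m$ such that $|g|\le2R$ implies $|g|_u|\le R$ for all $|u|=m$.

Let $v\in\mathrm{Int}(gh)$. At most $I(g)$ such words have $v\in\mathrm{Int}(g)$, and at most $I(h)$ have $v^g\in\mathrm{Int}(h)$. Suppose neither holds and $|v|\ge m$. Let $u$ be the prefix of $v$ of length $|v|-m$. If $|g|_u|\le R$ and $|h|_{u^g}|\le R$, then $|(gh)|_u|\le2R$ and so $|(gh)|_v|\le R$, a contradiction. Hence $u\in\mathrm{Int}(g)$ or $u^g\in\mathrm{Int}(h)$, and each $u$ arises from at most $q^m$ words $v$. This gives at most $q^m(I(g)+I(h))$ words. Finally there are at most $mq^m$ words with $|v|<m$. Altogether $M=1+(m+1)q^m$ works.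

(d) By (c) and (b),
$$I(h)=I(hw\cdot w^{-1})\le M\big(I(hw)+K|w|+1\big)\le M\,I(hw)+\tfrac14I(h)+\tfrac14I(h).$$
So $I(hw)\ge I(h)/(2M)>0$, whereas $I(e)=0$. $\square$

## 9. Truncated portraits

**Definition (truncated portrait).** $\mathcal T(g)$ is the tree whose internal nodes are the elements $v$ of $\mathrm{Int}(g)$, labelled by $\sigma_{g|_v}$, and whose leaves are the children of internal nodes not in $\mathrm{Int}(g)$ (or the root alone, if $\mathrm{Int}(g)=\emptyset$), labelled by $g|_v\in F$. Its code lists the symbols level by level, each level in lexicographic order, with level separators.

It has $1+q\,I(g)$ nodes, and it determines $g$ because $\psi$ is injective. For example, if $q=2$ and $\mathrm{Int}(g)=\{\varepsilon,2\}$, the code is $\sigma_g$; then $g|_1$ and $\sigma_{g|_2}$; then $g|_{21}$ and $g|_{22}$: five nodes, which is $1+2\cdot2$. We have $g=e$ exactly if the tree is a single leaf labelled $e$.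

**Proposition 7.** There are a constant $A$ and a multi-tape procedure UPDATE′ which transforms the code of $\mathcal T(h)$ and a word $w$ into the code of $\mathcal T(hw)$ in at most $A(I(h)+|w|+1)$ steps, with final clean-up.

*Proof.* **Step 1: sections of words, block by block.** Sections of single letters may be long, so (7) need not make letterwise sections shrink. Blocks repair this. Split a word $W$ into consecutive blocks $u_1,\dots,u_t$ of length $B$, the last possibly shorter. Let $W@x$ be the concatenation of fixed geodesic words for $u_i|_{x_i}$, where $x_1=x$, $x_{i+1}=x_i^{u_i}$. It represents $W|_x$, and all $W@x$ are computed in one scan, using a finite table. As $x$ runs over $X$, so does $x_i$. By (7) a full block contributes at most $\eta B+C=\eta'B$ letters in total over all $x$, and a partial block at most $\eta B+C=C'$. Therefore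
$$\sum_x|W@x|\le\eta'|W|+C'.\tag{8}$$

**Step 2: going down.** This step produces some tree for $hw$, perhaps too large. On level $j$ there is an ordered list of items. A *tree item* is a node $v$ of $\mathcal T(h)$ with a word $W_v$ representing $w|_{v^h}$. A *pure item* is a word $U_v$ representing $(hw)|_v$. On level $0$ there is one tree item, with $W_\varepsilon=w$. Process the items of a level in order. For each tree item read the next symbol of the same level of the code of $\mathcal T(h)$. The children of tree items with internal symbol are exactly the nodes of the next level of $\mathcal T(h)$, in order, so these reads stay synchronized.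

* A tree item with leaf symbol $s\in F$ is converted into the pure item $U_v=\hat sW_v$, where $\hat s$ is a fixed geodesic word for $s$, and then treated as such. This is correct, as $(hw)|_v=h|_v\,w|_{v^h}$.
* For a tree item with internal symbol $\sigma=\sigma_{h|_v}$, output the internal symbol $\sigma\,\sigma_{W_v}=\sigma_{(hw)|_v}$ and create tree items $vx$ with the words $W_v@x^\sigma$. This is correct, as $(vx)^h=v^hx^\sigma$.
* For a pure item with $|U_v|\le R$, output the leaf symbol of the element of $F$ represented by $U_v$, from a finite table.
* For a pure item with $|U_v|>R$, output the internal symbol $\sigma_{U_v}$ and create pure items $vx$ with the words $U_v@x$.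

The words of the items of the next level are written on a second word tape, each with a mark for its kind. Stop when no new items are created. We say that an item is *split* if it creates new items.

**Step 3: the cost of going down.** We bound the total word length. Let $\ell_j$ be the total word length on level $j$ after the conversions, and $i_j=\#(\mathrm{Int}(h)\cap X^j)$. The items split on level $j$ are $i_j$ tree items and pure items of length more than $R$, so at most $i_j+\ell_j/R$ items are split. At most $q\,i_j$ nodes of level $j+1$ are leaves of $\mathcal T(h)$, so conversions on level $j+1$ add at most $qR\,i_j$ letters. By (8),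
$$\ell_{j+1}\le\eta'\ell_j+C'\Big(i_j+\frac{\ell_j}R\Big)+qR\,i_j=\theta\ell_j+(C'+qR)\,i_j,\qquad\ell_0\le|w|+R.\tag{9}$$
Summing, $\sum_j\ell_j\le\big(|w|+R+(C'+qR)I(h)\big)/(1-\theta)$. The number of items is at most $1+q\big(I(h)+\sum_j\ell_j/R\big)$. These bounds hold for every finite number of levels, and each level that is reached has an item, so the process stops. Processing an item costs $O(1+\text{its word length})$, including writing the words of its children, and clearing the tapes costs no more in order. Hence going down costs $O(I(h)+|w|+1)$.

**Step 4: pruning from below.** This step removes the internal nodes whose section is in fact in $F$. The output of Step 2 is a tree for $hw$ with correct labels, whose leaves are labelled by elements of $F$. Since $F$ is closed under sections, no proper prefix of, and no leaf equal to, a word in $\mathrm{Int}(hw)$ can be a leaf. So all of $\mathrm{Int}(hw)$ occurs among the internal nodes.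

Treat the levels $j$ from the deepest upward, scanning level $j$ and the already updated level $j+1$ in parallel. The $q$ children of each internal node are the next $q$ symbols of level $j+1$. If all of them are leaves, with labels $s_1,\dots,s_q$, and a finite table says that $(s_1,\dots,s_q;\sigma)=\psi(s)$ for some $s\in F$, where $\sigma$ is the label of the node, then turn the node into a leaf labelled $s$ and delete its children. Otherwise keep it. The element $s$ is unique since $\psi$ is injective, and for the same reason $s=(hw)|_v$. Deleted nodes are leaves, so nothing below them is affected.

The result is $\mathcal T(hw)$. Indeed a node turned into a leaf has $(hw)|_v\in F$, so nodes of $\mathrm{Int}(hw)$ stay internal; they are not deleted either, since a deleted node is a leaf. Conversely, let $v$ be an internal node with $(hw)|_v\in F$. Its children also have their sections in $F$. By induction from below they are leaves when level $j=|v|$ is treated, with labels $(hw)|_{vx}$, and the table finds $s=(hw)|_v$. So $v$ becomes a leaf.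

To do this in linear time, keep the updated level $j+1$ on a tape of its own. While scanning it against level $j$, write the updated level $j$ on another tape and the surviving part of level $j+1$ on a third. If this surviving part is not empty, copy it backward to the end of a result tape, followed by a separator. At the end also copy level $0$ backward. The result tape read from right to left then gives the levels $0,1,2,\dots$, each in the right order, and one more copy puts it in place. Each level is handled a bounded number of times, so the cost is linear in the number of nodes, which is $O(I(h)+|w|+1)$ by Step 3. $\square$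

## 10. Proof of Theorem 2

Use the machine of Section 6 with UPDATE′ in place of UPDATE, and with another $S$, accepting at the end of a slot if and only if UPDATE′ finished in this slot, the new queue is empty, and the new tree is a single leaf labelled $e$. Put
$$\lambda=\frac{\delta}{8M},\qquad i_1=\max\big(4M,\lceil1/\lambda\rceil\big),\qquad S\ge\max\Big\{A(2+\delta)(i_1+1),\ \frac{4A(2+\delta)}\lambda\Big\},$$
with $S$ an integer.

**Claim 8.** At the start of each round, $|w|\le\frac\delta4\,i$ with $i=I(h)$, and all answers are correct.

*Proof.* Initially $w=\varepsilon$. Assume the bound at the start of a round. UPDATE′ on $h$ and $wx_1$ takes at most $A(i+\frac\delta4i+2)\le A(2+\delta)(i+1)$ steps.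

**Step 1: $i<i_1$.** Small elements are answered exactly. UPDATE′ takes at most $S$ steps, so it finishes within the first slot. The new queue is empty, so the bound holds for the next round, and the new tree belongs to the prefix read, so the answer is correct.

**Step 2: $i\ge i_1$.** Here we use that $I$ cannot collapse. Since $\lambda i\ge1$, we have $\lfloor\lambda i\rfloor\ge\lambda i/2$; also $i+1\le2i$. So
$$S\lfloor\lambda i\rfloor\ge\frac{4A(2+\delta)}\lambda\cdot\frac{\lambda i}2=2A(2+\delta)\,i\ge A(2+\delta)(i+1),$$
and UPDATE′ finishes within $r\le\lfloor\lambda i\rfloor$ slots. For $1\le r'\le r$ we have $|wx_1\cdots x_{r'}|\le(\frac\delta4+\lambda)i\le\delta i$, and $i\ge4M$. By Lemma 6(d) all prefixes read in this round have values different from $e$, and $i'=I(hwx_1)\ge i/(2M)>0$. So the new tree is not a single leaf, the machine rejects in every slot of the round, and this is correct. Finally $|w'|=r-1\le\lambda i\le2M\lambda\,i'=\frac\delta4i'$. $\square$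

Lemma 5 turns this machine into a real-time machine. This proves Theorem 2. $\blacksquare$

## 11. Space: the upper bound

Space is the number of work-tape cells visited. For the Grigorchuk group the full portrait of Section 3 has $2^k$ labels, and Lemma 1(i) bounds this only by a number of order $n$. Truncated portraits are smaller.

**Theorem 3.** The word problem of the Grigorchuk group is solvable in real time and simultaneously in space $O(n^\alpha)$, where $\alpha=\log2/\log(2/\eta_0)\approx0.767$ and $\eta_0$ is the positive root of $x^3+x^2+x=2$. Every deterministic machine with one-way input head deciding this word problem (in any time) needs space at least $n^{\alpha-o(1)}$.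

The left side $x^3+x^2+x$ is increasing for $x>0$, so the positive root is unique. It is $1.952$ at $0.8$ and exceeds $2$ at $0.82$, so $0.8<\eta_0<0.82$.

*Proof of the upper bound.* **Step 1: better weights.** In Lemma 2 the three ratios $\frac78,\frac67,\frac56$ were different. We now make them equal, which gives the contraction factor $\eta_0$. Use the weights (Bartholdi's)
$$\omega_a=\eta_0^2+\eta_0-1,\quad\omega_b=2-\eta_0-\eta_0^2=\eta_0^3,\quad\omega_c=1-\eta_0^2,\quad\omega_d=1-\eta_0.$$
They are positive, and $\omega_b=\omega_c+\omega_d$, so each of $\omega_b,\omega_c,\omega_d$ is at most the sum of the other two. Moreover $\omega_a+\omega_b=1$, $\omega_a+\omega_c=\eta_0$, $\omega_a+\omega_d=\eta_0^2$. Hence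
$$\omega_a+\omega_c=\eta_0(\omega_a+\omega_b),\qquad\omega_a+\omega_d=\eta_0(\omega_a+\omega_c),\qquad\omega_b=\eta_0(\omega_a+\omega_d).\tag{10}$$
Let $\|g\|$ be the minimal weight of a word for $g$. A shortest word $W$ among those of minimal weight is reduced, since a reduction step would shorten it without increasing the weight. As in Lemma 2, each $b$ of $W$ contributes $a$ and $c$ to $W@0$ and $W@1$ together, each $c$ contributes $a$ and $d$, each $d$ contributes $b$. By (10) the total weight of $W@0$ and $W@1$ is $\eta_0\sum_{s\ne a}(\omega_a+\omega_s)$. There are at most $1+\#_a(W)$ letters $s\neq a$, so
$$\|g|_0\|+\|g|_1\|\le\eta_0\big(\|g\|+\omega_a\big).$$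
Iterating, $\sum_{|v|=j}\|g|_v\|\le\eta_0^j\|g\|+\omega_a\sum_{i<j}\eta_0^{j-i}2^i\le\eta_0^j\|g\|+\omega_a2^j$. Since $\min_s\omega_s\,|g|\le\|g\|\le\max_s\omega_s\,|g|$, there is a constant $c_0$ with
$$\sum_{v\in X^j}|g|_v|\le c_0\,(\eta_0^j|g|+2^j)\quad\text{for all }j\text{ and }g.\tag{11}$$

**Step 2: the machine.** We choose the alphabet. Fix $\ell$ with $c_0\eta_0^\ell<1$. By (11) the hypothesis of Theorem 2 holds with this $\ell$, and (7) holds over the alphabet $X^\ell$ with generating set $\{a,b,c,d\}$, $\eta=c_0\eta_0^\ell$ and $C=c_02^\ell$. (This gives a second proof of Theorem 1.) Run the machine of Section 10 over the alphabet $X^\ell$.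

**Step 3: space in terms of $I(h)$.** We show that a round starting with $h$ uses $O(1+I(h))$ cells. The code of $\mathcal T(h)$ has this size. By Claim 8, $|w|=O(I(h))$, so UPDATE′ runs for $O(I(h)+1)$ steps and touches no more new cells. The second queue has fewer letters than the round has slots, and the round has one slot or at most $\lambda I(h)$. Tapes are cleaned and reused from a home cell, so the cells visited in all rounds lie within the maximum of these bounds around the home cells. The simulation of Lemma 5 preserves space up to constant factors, since the heads of its stacks are displaced by as many cells as the simulated heads are displaced by blocks.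

**Step 4: the size of $I(h)$.** On an input of length $n\ge1$ every such $h$ is the value of a prefix, so $|h|\le n$. Let $J$ be the least multiple of $\ell$ with $(2/\eta_0)^J\ge n$. Then $\eta_0^Jn\le2^J$. Also $2=(2/\eta_0)^\alpha$; if $J\ge\ell$, then $(2/\eta_0)^{J-\ell}<n$ and so $2^{J-\ell}<n^\alpha$. In all cases $2^J\le2^\ell n^\alpha$.

Regard the nodes of $\mathrm{Int}(h)$ as words over $\{0,1\}$ whose length is a multiple of $\ell$. There are at most $2^J$ words of length less than $J$. For $|v|=J$ we have $vu\in\mathrm{Int}(h)$ exactly if $u\in\mathrm{Int}(h|_v)$. So by Lemma 6(b) and (11), the nodes of length at least $J$ number at most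
$$\sum_{|v|=J}I(h|_v)\le K\sum_{|v|=J}|h|_v|\le Kc_0(\eta_0^Jn+2^J)\le2c_0K\,2^J.$$
Hence $I(h)=O(2^J)=O(n^\alpha)$, and the space is $O(n^\alpha)$. $\square$

## 12. Space: the lower bound from growth

*Proof of the lower bound.* The argument is Test 3 of Section 1 again, now with configurations instead of states. Let a deterministic machine with one-way input head decide the word problem, using space $s(n)$ on inputs of length at most $n$.

**Step 1: every word is read to its end.** This makes "the configuration after reading $u$" meaningful. Until the input head leaves the last letter of $u$, the computation is the same on all inputs that begin with $u$. If on these inputs the machine halted before the head left the last letter of $u$, it would give the same answer on $uu^{-1}$ and on $uu^{-1}a$. But the first word is trivial and the second is not. So for every $u$ there is a configuration (state, work tapes, head positions on them) immediately after reading $u$, and it depends only on $u$. It occurs in the computation on the input $u$ itself, so for $|u|\le n$ it uses at most $s(n)$ cells.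

**Step 2: distinct elements give distinct configurations.** Let $|u|,|u'|\le n$ and $u\neq_Gu'$. If the configurations after $u$ and $u'$ were equal, then the machine would give the same answer on $uu^{-1}$ and on $u'u^{-1}$. But $uu^{-1}=_Ge$ and $u'u^{-1}\ne_Ge$.

**Step 3: counting.** Let $v_G(n)$ be the number of elements of $G$ of length at most $n$. Choosing a word of length at most $n$ for each of them, we see that $v_G(n)$ is at most the number of configurations of size $s(n)$. For a fixed number of tapes, there are boundedly many states, exponentially many tape contents in $s(n)$, and polynomially many placements of the used segments and head positions. So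
$$v_G(n)\le2^{O(s(n)+1)}.$$

**Step 4: the exponent.** By Erschler–Zheng (*Growth of periodic Grigorchuk groups*, Invent. Math. 219 (2020)),
$$\lim_{n\to\infty}\frac{\log\log v_G(n)}{\log n}=\frac{\log2}{\log\lambda_0},$$
where $\lambda_0$ is the positive root of $x^3-x^2-2x-4$. Substitute $x=2/\eta$ and multiply by $\eta^3/4$: the equation $x^3-x^2-2x-4=0$ becomes $2-\eta-\eta^2-\eta^3=0$. So $\lambda_0=2/\eta_0$, and the limit equals $\alpha$. Hence $\log v_G(n)=n^{\alpha+o(1)}$, and Step 3 gives $s(n)\ge n^{\alpha-o(1)}$. $\blacksquare$
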